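\title{A sharp lower bound for the harmonic index in terms of the diameter}

\begin{abstract}
The harmonic index of a graph $G$ is $H(G)=\sum_{uv\in E(G)}2/(d_u+d_v)$. We prove that every connected graph with at least two vertices and diameter $D$ satisfies $H(G)\ge \frac D2+\frac13$, with equality exactly for paths with at least three vertices. This implies the two conjectured inequalities $H(G)\ge D+\frac56-\frac n2$ and $H(G)\ge\big(\frac12+\frac1{3(n-1)}\big)D$ for connected graphs of order $n\ge4$. In a minimal counterexample the degrees are shown to grow linearly with the distance from the ends of a diameter, and the large degrees near the middle then push $H$ above the bound.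
\end{abstract}

\section{The harmonic index and the diameter}\label{sec:intro}

All graphs are finite and simple. We write $d_v$ for the degree of a vertex $v$, $N(v)$ for the set of its neighbors, and $N[v]=N(v)\cup\{v\}$. A \emph{leaf} is a vertex of degree $1$. In a connected graph $G$, the distance $d(u,v)$ is the number of edges of a shortest path from $u$ to $v$, and the \emph{diameter} $D=D(G)$ is the largest distance between two vertices. The path with $n$ vertices is $P_n$. The \emph{weight} of an edge $uv$ is $2/(d_u+d_v)$, and the \emph{harmonic index} is the total weight,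
\[
H(G)=\sum_{uv\in E(G)}\frac{2}{d_u+d_v}.
\]

The weight of $uv$ is the harmonic mean of $1/d_u$ and $1/d_v$, so it is at most $\frac12(1/d_u+1/d_v)$, with equality when $d_u=d_v$. Summing over the edges of a connected graph of order $n\ge2$ gives $H(G)\le n/2$, with equality for regular graphs. Thus $H$ is small when edges join vertices of very different degrees. The star of order $n$ has $H=2(n-1)/n<2$, so a large order does not force a large index. The star has diameter at most $2$, however, and it is natural to ask whether a large diameter does. The first graph to test is the path. For $n\ge3$ it has two edges of weight $\frac23$ and $n-3$ edges of weight $\frac12$, so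
\begin{equation}\label{eq:path}
H(P_n)=\frac43+\frac{n-3}{2}=\frac{D}{2}+\frac13,\qquad D=n-1.
\end{equation}
Any other graph of diameter $D$ contains $P_{D+1}$ together with further edges. These make the edges of the path lighter, but they carry weight of their own, and one may guess that the path is the minimum.

Liu proved that every tree of order $n\ge4$ satisfies
\begin{equation}\label{eq:conj}
H\ge D+\frac56-\frac n2\qquad\text{and}\qquad H\ge\Big(\frac12+\frac{1}{3(n-1)}\Big)D .
\end{equation}
The problem, which we take from Abdolghafourian and Iranmanesh \cite{AI}, is the conjecture that \eqref{eq:conj} holds for every connected graph of order $n\ge4$. We prove it through a stronger statement that does not involve $n$.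

\begin{theorem}\label{thm:main}
Let $G$ be a connected graph of order $n\ge2$ and diameter $D$. Then $H(G)\ge\frac D2+\frac13$, with equality if and only if $G$ is a path with at least three vertices.
\end{theorem}

Hence, for each $D\ge2$, the minimum of $H$ over all connected graphs of diameter $D$, of any order, is $\frac D2+\frac13$, and only $P_{D+1}$ attains it. For $D=1$ the graph is complete, $H(K_n)=\frac n2$, and the minimum is $1>\frac56$. The condition $n\ge2$ excludes the single vertex, for which $H=0<\frac13$.

\begin{corollary}\label{cor:conj}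
Every connected graph $G$ of order $n\ge4$ satisfies both inequalities \eqref{eq:conj}. In each of them equality holds if and only if $G=P_n$.
\end{corollary}

\begin{proof}
Since $D\le n-1$,
\[
\Big(\frac D2+\frac13\Big)-\Big(D+\frac56-\frac n2\Big)=\frac{n-1-D}{2}\ge0
\qquad\text{and}\qquad \frac13\ge\frac{D}{3(n-1)} .
\]
So both right-hand sides in \eqref{eq:conj} are at most $\frac D2+\frac13\le H(G)$. Equality in either one forces $H(G)=\frac D2+\frac13$, so $G$ is a path. Conversely, for $D=n-1$ both right-hand sides equal $\frac D2+\frac13$, which is $H(P_n)$ by \eqref{eq:path}.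
\end{proof}

\section{Deleting and cutting in small cases}\label{sec:small}

Put $\varphi(t)=\frac t2+\frac13$. The proof of Theorem~\ref{thm:main} is an induction on the order: we fix vertices $x,y$ at distance $D$ and remove something else. The idea is complete in one lemma when $G$ is a tree.

\begin{lemma}\label{lem:leaf}
Let $w$ be a leaf of a graph $G$ whose neighbor $s$ has degree $a\ge2$. Then $H(G)-H(G-w)\ge\frac{2}{a(a+1)}>0$.
\end{lemma}

\begin{proof}
Deleting $w$ removes an edge of weight $\frac2{a+1}$. Each of the other $a-1$ edges $sv$ changes from $\frac2{\sigma}$ to $\frac2{\sigma-1}$, where $\sigma=a+d_v\ge a+1$, an increase of $\frac{2}{\sigma(\sigma-1)}\le\frac2{a(a+1)}$. The difference is at least $\frac2{a+1}-\frac{2(a-1)}{a(a+1)}=\frac2{a(a+1)}$.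
\end{proof}

Let $T$ be a tree with $D\ge2$. If $T$ has a leaf other than $x$ and $y$, delete it: the diameter stays $D$ and $H$ drops. The process stops at a tree with only two leaves. The number of leaves of a tree is $2+\sum_{d_v\ge3}(d_v-2)$, so this tree is a path, namely $P_{D+1}$. Hence $H(T)\ge\varphi(D)$, with equality only for $T=P_{D+1}$.

A general graph may have no leaf to delete, and we must delete some other vertex $z$. Two things can go wrong: $H$ may increase, and $G-z$ may be disconnected.

\begin{example}\label{ex:delete}
Take a $4$-cycle and attach a leaf to each of two opposite vertices. Here $D=4$ and $H=2\cdot\frac24+4\cdot\frac25=\frac{13}5$. Deleting a vertex of degree $2$ leaves $P_5$ with $H=\frac73<\frac{13}5$, and the induction works. Now join two vertices $z,z'$ to nine vertices $c_1,\dots,c_9$ and attach a leaf to each $c_i$. Then $H=18\cdot\frac2{12}+9\cdot\frac24=\frac{15}2$, while $H(G-z)=9\cdot\frac2{11}+9\cdot\frac23=\frac{84}{11}>\frac{15}2$.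
\end{example}

In the second graph the deleted edges are light because $d_z$ is large, and the edges from the $c_i$ to the leaves gain much because leaves have small degree. Deletion lowers $H$ when $d_z$ is small compared with the degrees at distance two from $z$. One should therefore delete a vertex of minimum degree.

When $z$ separates $x$ from $y$, we cut $G$ at $z$ into two graphs, each keeping a copy of $z$, and apply the induction to both. Cutting $P_5$ at its middle vertex gives two copies of $P_3$. The two edges at $z$ change from $\frac12$ to $\frac23$, so $H(P_5)=\frac43+\frac43-\frac13$. The cost $\frac13$ of the cut is exactly what the identity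
\begin{equation}\label{eq:additive}
\varphi(s)+\varphi(t)=\varphi(s+t)+\tfrac13
\end{equation}
allows, and we shall see that a cut never costs more when the neighbors of $z$ have degree at least $d_z$.

The obstacle is that $x$ and $y$ cannot be deleted and may have small degree. Like the leaves in Example~\ref{ex:delete}, they can spoil the deletion of vertices close to them. The proof turns this around. In a minimal counterexample no deletion or cut succeeds, so every vertex has a large degree compared with some vertex at distance at most two. We show that the minimum degree among vertices at distance at least $j$ from $\{x,y\}$ grows by $4$ when $j$ grows by $2$. At $j\approx D/2$ this yields about $D$ vertices of degree about $D$, and such a family forces $H>\varphi(D)$.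

\section{Three estimates}\label{sec:tools}

\subsection*{Many large degrees}
For a vertex set $S$ let $\omega(S)$ be the total weight, in $G$, of the edges with both ends in $S$. An edge from $v$ to a vertex of degree at most $d_v$ has weight at least $1/d_v$, which suggests ordering the vertices by degree.

\begin{lemma}\label{lem:count}
Let $G$ be a graph.
\begin{enumerate}
\item[(a)] If $1\le r\le q$ and at least $r$ vertices have degree at least $q$, then $H(G)\ge\sum_{i=1}^r\big(1-\frac{i-1}q\big)$. For $r=q$ this is $\frac{q+1}2$, and for $r=3$, $q=4$ it is $\frac94$.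
\item[(b)] Let $q\ge2$ and let $S\ne\emptyset$ be a set of vertices, each of degree at least $q$ and with at most one neighbor outside $S$. Then $\omega(S)\ge\frac{q-1}2$.
\item[(c)] If $G$ is connected of order $n\ge3$, then $H(G)\ge\frac43$, with equality only for $P_3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) List the vertices $v_1,v_2,\dots$ by nonincreasing degree and count each edge at its earlier end. The vertex $v_i$ has at least $d_{v_i}-(i-1)$ later neighbors, each joined to it by an edge of weight at least $1/d_{v_i}$. For $i\le r$ we have $d_{v_i}\ge q$, so $v_i$ contributes at least $1-\frac{i-1}q$.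

(b) A vertex of $S$ has at least $q-1$ neighbors in $S$, so $|S|\ge q$. List $S$ by nonincreasing degree. The $i$th vertex $s_i$ has at most one neighbor outside $S$ and at most $i-1$ earlier neighbors, so it has at least $d_{s_i}-i$ later neighbors in $S$ and contributes at least $1-\frac iq$. Finally $\sum_{i=1}^{q-1}(1-\frac iq)=\frac{q-1}2$.

(c) If two vertices have degree at least $2$, then $H\ge\frac32$ by (a). Otherwise $G$ is a star, and $H=2-\frac2n\ge\frac43$ with equality only for $n=3$.
\end{proof}

The bound $\frac{q+1}2$ is attained by $K_{q+1}$.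

\subsection*{Deleting a vertex}
We distribute the change of $H$ among the neighbors of the deleted vertex $z$. For $c\in N(z)$ put $\sigma_w=d_c+d_w$ and
\begin{equation}\label{eq:eta}
\eta_c=\frac2{d_z+d_c}-\sum_{w\in N(c)\setminus N[z]}\frac2{\sigma_w(\sigma_w-1)}-\sum_{w\in N(c)\cap N(z)}\frac2{\sigma_w(\sigma_w-2)} .
\end{equation}
The lemma allows one neighbor of $c$ of uncontrolled degree. In the applications this is $x$, $y$, or a vertex next to them.

\begin{lemma}\label{lem:delete}
We have $H(G)-H(G-z)=\sum_{c\in N(z)}\eta_c$. Let $c\in N(z)$, $e=d_z$, $d=d_c$, $N'=N(c)\setminus\{z\}$, and let $g\ge2$ be an integer.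
\begin{enumerate}
\item[(a)] If all vertices of $N'$ have degree at least $g$ and $e\le 2g-1$, then $\eta_c>0$.
\item[(b)] Let $d,e\ge2$ and suppose that all vertices of $N'$ but at most one have degree at least $e$. Then $\eta_c\ge0$ if $d(d-1)\ge e$, and $\eta_c>0$ if $d(d-1)>e$.
\item[(c)] If $d\ge g\ge7$, $e\le g+3$, and all vertices of $N'$ but at most one have degree at least $g$, then $\eta_c>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Deleting $z$ removes the edges $zc$. An edge $cw$ with $c\in N(z)$ and $w\notin N[z]$ changes from $\frac2{\sigma}$ to $\frac2{\sigma-1}$, where $\sigma$ is its degree sum, an increase of $\frac2{\sigma(\sigma-1)}$. An edge with both ends in $N(z)$ changes from $\frac2\sigma$ to $\frac2{\sigma-2}$, an increase of $\frac4{\sigma(\sigma-2)}$, and \eqref{eq:eta} charges half of it to each end. Other edges do not change. This gives the formula.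

A vertex $w\in N'$ of degree at least $g$ subtracts at most $\frac{2}{(d+g)(d+g-2)}$ in \eqref{eq:eta}, whichever sum it belongs to. Any $r\le d-1$ such vertices subtract at most
\begin{equation}\label{eq:regular}
\frac{2r}{(d+g)(d+g-1)}\Big(1+\frac1{d+g-2}\Big)\le\frac{2(r+1)}{(d+g)(d+g-1)},
\end{equation}
because $r\le d+g-2$.

(a) With $r=d-1$ we get $\eta_c\ge\frac2{d+e}-\frac{2d}{(d+g)(d+g-1)}$. This is positive because $(d+g)(d+g-1)-d(d+e)=d(2g-1-e)+g(g-1)>0$.

For (b) and (c), let $d\ge2$ and single out $w_0\in N'$ such that the other $d-2$ vertices of $N'$ have degree at least $g$. If $w_0\notin N(z)$, then $\sigma_{w_0}\ge d+1$ and $w_0$ subtracts at most $\frac2{(d+1)d}$. If $w_0\in N(z)$, then $d_{w_0}\ge2$ and $w_0$ subtracts at most $\frac2{(d+2)d}$, which is smaller. By \eqref{eq:regular} with $r=d-2$,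
\begin{equation}\label{eq:exception}
\eta_c\ge\frac2{d+e}-\frac{2(d-1)}{(d+g)(d+g-1)}-\frac2{d(d+1)} .
\end{equation}

(b) Take $g=e$. The first two terms of \eqref{eq:exception} combine to $\frac{2e}{(d+e)(d+e-1)}$, so the right-hand side has the sign of
\[
e\,d(d+1)-(d+e)(d+e-1)=(e-1)(d^2-d-e).
\]

(c) The right-hand side of \eqref{eq:exception} decreases in $e$, so we may replace $e$ by $g+3$. Since $(d+g)(d+g-1)-(d-1)(d+g+3)=dg+g^2-3d+3$, we must show
\[
(dg+g^2-3d+3)\,d(d+1)>(d+g+3)(d+g)(d+g-1).
\]
From $g\le d$ we get $(d+g)(d+g-1)\le2d(2d-1)<4d(d+1)$. So it suffices that $dg+g^2-3d+3\ge4(d+g+3)$, that is, $d(g-7)+g(g-4)-9\ge0$, which holds for $g\ge7$.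
\end{proof}

A condition such as $d(d-1)\ge e$ in (b) cannot be dropped: in the second graph of Example~\ref{ex:delete}, $d=3$, $e=9$ and $\eta_{c_i}=\frac2{12}-\frac2{4\cdot3}-\frac2{12\cdot11}<0$.

\subsection*{Cutting at a vertex}
A \emph{cut vertex} of a connected graph $G$ is a vertex $z$ such that $G-z$ is disconnected. A \emph{cut at $z$} is a partition $V(G)\setminus\{z\}=A\cup B$ into nonempty sets with no edge between them. Put $e=d_z$, $\alpha=|N(z)\cap A|$, $\beta=|N(z)\cap B|$, and let $G_A$, $G_B$ be the subgraphs induced by $A\cup\{z\}$ and $B\cup\{z\}$. Each of $A,B$ is a union of components of $G-z$, and each component contains a neighbor of $z$. So $G_A$ and $G_B$ are connected, $\alpha,\beta\ge1$, and $\alpha+\beta=e$. Only the degree of $z$ changes, to $\alpha$ in $G_A$ and to $\beta$ in $G_B$. With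
\[
K_A=\sum_{c\in N(z)\cap A}\Big(\frac2{\alpha+d_c}-\frac2{e+d_c}\Big)=\sum_{c\in N(z)\cap A}\frac{2\beta}{(\alpha+d_c)(e+d_c)},
\]
the analogous sum $K_B$, and the \emph{cost} $K=K_A+K_B$, we therefore have
\begin{equation}\label{eq:cut}
H(G)=H(G_A)+H(G_B)-K,\qquad H(G)\ge H(G_A)+\omega(B)-K_A .
\end{equation}
The inequality discards the edges from $z$ to $B$.

\begin{lemma}\label{lem:cut}
\begin{enumerate}
\item[(a)] If all neighbors of $z$ have degree at least $g$, then $K\le\frac{2e^2}{(e+g)(e+2g)}$. For $g=e$ this says $K\le\frac13$.
\item[(b)] If all neighbors of $z$ have degree at least $e$ except one, which lies in $A$ and has degree $k$, then $K\le\frac13+\frac{2}{\alpha+k}-\frac2{e+k}$.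
\end{enumerate}
\end{lemma}

\begin{proof}
The terms of $K_A$ with $d_c\ge g$ are at most $\alpha$ in number, and each is at most $\frac{2\beta}{(\alpha+g)(e+g)}$. Together with the same bound for $K_B$, all terms with $d_c\ge g$ add up to at most
\[
\frac{2\alpha\beta}{e+g}\Big(\frac1{\alpha+g}+\frac1{\beta+g}\Big)=\frac{2(e+2g)}{e+g}\cdot\frac{\alpha\beta}{g^2+ge+\alpha\beta}.
\]
The last fraction increases with $\alpha\beta$, and $\alpha\beta\le e^2/4$, where it equals $\frac{e^2/4}{(g+e/2)^2}=\frac{e^2}{(e+2g)^2}$. This proves (a). For (b), take $g=e$ and add the exceptional term.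
\end{proof}

\section{A minimal counterexample and its ends}\label{sec:minimal}

Call a connected graph of order at least $2$ a \emph{counterexample} if it is not a path with at least three vertices and $H\le\varphi(D)$. By \eqref{eq:path}, Theorem~\ref{thm:main} says that there is none. Suppose there is one, and from now on let $G$ be a counterexample of minimum order $n$, with vertex set $V$ and diameter $D$. Degrees, weights and distances refer to $G$ unless another graph is named.

\begin{lemma}\label{lem:min}
Let $G'$ be connected with $2\le|V(G')|<n$, and let $x'\ne y'$ be vertices of $G'$ at distance at least $t$ in $G'$. Then $H(G')\ge\varphi(t)$, with equality only if $G'$ is a path with ends $x'$ and $y'$.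
\end{lemma}

\begin{proof}
As $G'$ is not a counterexample, $H(G')\ge\varphi(D(G'))\ge\varphi(t)$. Equality requires that $G'$ be a path and that $x',y'$ be at distance $D(G')$.
\end{proof}

We apply this to subgraphs of $G$, where distances are at least as large as in $G$. If $D=1$, then $H(G)=\frac n2\ge1>\varphi(1)$. If $D=2$, then $H(G)\le\frac43$ and Lemma~\ref{lem:count}(c) gives $G=P_3$. Hence $D\ge3$. Fix $x,y$ with $d(x,y)=D$ and put $W=V\setminus\{x,y\}$. Since $D\ge3$,
\begin{equation}\label{eq:far}
\text{$x$ and $y$ are not adjacent and have no common neighbor.}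
\end{equation}

Every $z\in W$ has exactly one of three types. It has \emph{type N} if $G-z$ is connected. It has \emph{type P} if $z$ is a cut vertex and some component $C$ of $G-z$ contains neither $x$ nor $y$; we then use the cut $B=C$, $A=V\setminus(C\cup\{z\})$. Otherwise $G-z$ has exactly two components $C_x\ni x$ and $C_y\ni y$, which form a cut, and $z$ has \emph{type S}. Minimality gives one inequality for each type, and the rest of the proof contradicts these inequalities.

\begin{lemma}\label{lem:tests}
Let $z\in W$.
\begin{enumerate}
\item[(N)] If $z$ has type N, then $\sum_{c\in N(z)}\eta_c\le0$.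
\item[(P)] If $z$ has type P, then $H(G_B)\le K$ and $\omega(C)\le K_A$.
\item[(S)] If $z$ has type S, then $K>\frac13$, and some neighbor of $z$ has degree less than $d_z$.
\end{enumerate}
\end{lemma}

\begin{proof}
The graphs $G-z$ in (N) and $G_A$ in (P) are connected and contain $x$ and $y$, so their index is at least $\varphi(D)\ge H(G)$ by Lemma~\ref{lem:min}. Now use Lemma~\ref{lem:delete} and \eqref{eq:cut}. In (S) let $A=C_x$, $B=C_y$. Lemma~\ref{lem:min}, identity \eqref{eq:additive} and $d(x,z)+d(z,y)\ge D$ give
\[
\varphi(D)\ge H(G)=H(G_A)+H(G_B)-K\ge\varphi(D)+\tfrac13-K .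
\]
So $K\ge\frac13$. If $K=\frac13$, then $G_A$ is a path with ends $x,z$ and $G_B$ is a path with ends $z,y$, so $G$ is a path, which is excluded. The last claim follows from Lemma~\ref{lem:cut}(a).
\end{proof}

\begin{lemma}\label{lem:leaves}
Every leaf of $G$ is $x$ or $y$, and the neighbor of a leaf has degree at least $3$.
\end{lemma}

\begin{proof}
A leaf in $W$ has type N, and Lemma~\ref{lem:leaf} contradicts (N). Let $x$ be a leaf with neighbor $u$; the case of $y$ is symmetric. As $n\ge3$, $d_u\ge2$. Suppose $N(u)=\{x,c\}$. Then $d_c\ge2$, since otherwise $G=P_3$. Deleting $x$ removes weight $\frac23$ and changes only the edge $uc$, so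
\[
H(G)-H(G-x)=\frac23-\frac2{(d_c+1)(d_c+2)}\ge\frac12 .
\]
Since $d(u,y)\ge D-1$, Lemma~\ref{lem:min} gives $H(G)\ge\varphi(D-1)+\frac12=\varphi(D)$. Equality must hold, so $G-x$ is a path with end $u$, and $G$ is a path, a contradiction.
\end{proof}

Let $\delta=\min_{v\in W}d_v$, so $\delta\ge2$. A vertex of $W$ of degree $\delta$ is the best candidate for removal, because only $x$ and $y$ can have smaller degree, and by \eqref{eq:far} no vertex sees both. The next lemma describes the only way in which such a vertex survives.

\begin{lemma}\label{lem:mindeg}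
Every $z\in W$ with $d_z=\delta$ is adjacent to a leaf.
\end{lemma}

\begin{proof}
\emph{Type N.} Let $c\in N(z)$. If $c\in\{x,y\}$, then $N(c)\subset W$ by \eqref{eq:far}, and $\eta_c>0$ by Lemma~\ref{lem:delete}(a) with $g=e=\delta$. If $c\in W$ and all neighbors of $c$ have degree at least $\delta$, the same holds. Otherwise $c\in W$ has exactly one neighbor of degree less than $\delta$. Since $d_c(d_c-1)\ge\delta(\delta-1)\ge\delta$, Lemma~\ref{lem:delete}(b) gives $\eta_c\ge0$, and $\eta_c=0$ requires $d_c=\delta=2$. By (N), all $\eta_c$ vanish. Thus $z$ has two neighbors, both of degree $2$, and the second neighbor of each has degree less than $2$. Then $G=P_5$, which is excluded. So type N does not occur.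

\emph{Type P.} Since $C\subset W$ contains no leaf, $|C|\ge2$, and $H(G_B)\ge\frac43$ by Lemma~\ref{lem:count}(c). At most one neighbor of $z$ has degree less than $\delta$, namely $x$ or $y$, and it lies in $A$. Lemma~\ref{lem:cut} gives $K<\frac13+\frac2{1+1}=\frac43$, contradicting (P).

\emph{Type S.} By (S), a neighbor of $z$, say $x$, has degree $k<\delta$; all others have degree at least $\delta$ by \eqref{eq:far}. If $k=1$ we are done. Let $k\ge2$, so $\delta\ge3$, and put $A=C_x$, $B=C_y$. The cost may now exceed $\frac13$, but $G_A$ is heavier than the distance $d(x,z)=1$ requires: $|A|\ge2$ gives $H(G_A)\ge\frac43=\varphi(1)+\frac12$. With $H(G_B)\ge\varphi(D-1)$ we get $H(G)\ge\varphi(D)+\frac56-K$, so $K<\frac56$ is a contradiction. If $\alpha\ge2$, then $\beta\le\delta-2$, and Lemma~\ref{lem:cut}(b) gives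
\[
K\le\frac13+\frac{2\beta}{(\alpha+k)(\delta+k)}\le\frac13+\frac{2(\delta-2)}{4(\delta+2)}<\frac13+\frac12 .
\]
If $\alpha=1$, then $K_A<\frac2{1+k}\le\frac23$. The sum $K_B$ has $\beta=\delta-1$ terms $\frac{2}{(\delta-1+d_c)(\delta+d_c)}\le\frac{2}{(2\delta-1)2\delta}$, so $K_B\le\frac{\delta-1}{(2\delta-1)\delta}<\frac1{2\delta}\le\frac16$. In both cases $K<\frac56$.
\end{proof}

Apply Lemma~\ref{lem:mindeg} to one vertex $u$ of degree $\delta$. After exchanging $x$ and $y$ if necessary, $x$ is a leaf with neighbor $u$, and $\delta\ge3$ by Lemma~\ref{lem:leaves}. If $y$ is a leaf, let $u'$ be its neighbor; then $u'\ne u$, $u'\in W$ and $d_{u'}\ge\delta$, and we put $Q=\{u,u'\}$. If $y$ is not a leaf, put $Q=\{u,y\}$. The two vertices of $Q$ are the \emph{anchors}; both have degree at least $2$. The set $R=V\setminus(Q\cup\{x,y\})$ is the \emph{core}. Every vertex outside $R$ is an anchor or a leaf attached to an anchor, so no vertex of $R$ is adjacent to a leaf, and Lemma~\ref{lem:mindeg} gives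
\begin{equation}\label{eq:core4}
d_v\ge\delta+1\ge4\qquad\text{for all }v\in R .
\end{equation}

\section{The core has minimum degree at least seven}\label{sec:core}

Lemma~\ref{lem:delete} tolerates one neighbor of small degree. To use it in the core we need to know that no vertex is adjacent to both anchors, and this requires $D\ge5$.

\begin{lemma}\label{lem:D5}
$D\ge5$.
\end{lemma}

\begin{proof}
By \eqref{eq:far}, $u$ is not adjacent to $y$. So $u$ and two of its neighbors lie in $W$ and have degree at least $3$, and Lemma~\ref{lem:count}(a) gives $H(G)\ge2>\frac{11}6=\varphi(3)$. Hence $D\ne3$.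

Let $D=4$. If $|R|\ge4$, then \eqref{eq:core4} and Lemma~\ref{lem:count}(a) give $H(G)\ge\frac52>\frac73=\varphi(4)$. So $|R|\le3$. If $u'$ exists, $u$ is not adjacent to it, for otherwise $d(x,y)=3$. So all neighbors of $u$ except $x$ lie in $R$. Let $c$ be one of them. It is not adjacent to $x$, and not to $y$ since $D=4$, so its neighbors outside $R$ are $u$ and possibly $u'$. It has at most two neighbors in $R$. From $4\le\delta+1\le d_c\le 4$ we get that $\delta=3$, that $|R|=3$, and that $u'$ exists, so $y$ is a leaf. Now $N(u)=\{x,c_1,c_2\}$ and $R=\{c_1,c_2,w\}$, so $N(w)\subset\{c_1,c_2,u'\}$, contradicting $d_w\ge4$.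
\end{proof}

The set $R$ is nonempty by part (c) of the next lemma. Let $r=\min_{v\in R}d_v$.

\begin{lemma}\label{lem:frame}
\begin{enumerate}
\item[(a)] The anchors are not adjacent and have no common neighbor.
\item[(b)] A vertex of $R$ has at most one neighbor outside $R$, and such a neighbor is an anchor.
\item[(c)] The neighbors of $u$, and of $u'$ if it exists, are one leaf and at least two vertices of $R$. If $y$ is not a leaf, then $N(y)\subset R$.
\item[(d)] If $z\in R$ has type P, then $\omega(C)\ge\frac{r-1}2$.
\end{enumerate}
\end{lemma}

\begin{proof}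
One anchor is adjacent to $x$, and the other is $y$ or adjacent to $y$, so their distance is at least $D-2\ge3$. This gives (a). Parts (b) and (c) follow, because the vertices outside $R$ are the anchors and the leaves attached to $u$ and $u'$, and $d_u,d_{u'}\ge3$. For (d), each anchor differs from $z$ and lies in the component of $x$ or of $y$, so $C\subset R$. The only possible neighbor outside $C$ of a vertex of $C$ is $z$. Apply Lemma~\ref{lem:count}(b) with $q=r$.
\end{proof}

We now test a vertex of minimum degree in the core. The dangerous neighbor is $u$, which has a leaf attached, as in Example~\ref{ex:delete}. Lemma~\ref{lem:delete}(b) controls $\eta_u$ as long as $d_z\le d_u(d_u-1)$, and $d_u\ge3$ makes this bound at least $6$. This is where the second half of Lemma~\ref{lem:leaves} is used, and it produces exactly the threshold $7$ of Lemma~\ref{lem:delete}(c).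

\begin{lemma}\label{lem:seven}
$r\ge7$ and $D\ge8$.
\end{lemma}

\begin{proof}
Suppose $r\le6$, and let $z\in R$ have degree $e=r\ge4$. By Lemma~\ref{lem:frame}(b), all neighbors of $z$ have degree at least $e$, except possibly one anchor.

\emph{Type N.} Let $c\in N(z)$. If $c\in R$, then at most one neighbor of $c$ has degree less than $e$ and $d_c(d_c-1)\ge 3e>e$, so $\eta_c>0$ by Lemma~\ref{lem:delete}(b). If $c\in\{u,u'\}$, the only neighbor of $c$ outside $R$ is a leaf and $d_c(d_c-1)\ge6\ge e$, so $\eta_c\ge0$ by the same lemma. If $c=y$, then $N(y)\subset R$ and $\eta_c>0$ by Lemma~\ref{lem:delete}(a) with $g=e$. As $z$ has neighbors in $R$, the sum is positive, contradicting (N).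

\emph{Type P.} A term of $K_A$ with $d_c\ge e$ is at most $\frac{2\beta}{(\alpha+e)2e}$, so these terms add up to at most $\frac{\alpha}{\alpha+e}\cdot\frac\beta e<\frac12$. A possible further term comes from an anchor and is less than $\frac2{1+2}$. Thus $K_A<\frac76<\frac32\le\omega(C)$ by Lemma~\ref{lem:frame}(d), contradicting (P).

\emph{Type S.} By (S), exactly one neighbor $w$ of $z$ has degree $k<e$; it is an anchor, so $k\ge2$. Let $A$ be the component of $G-z$ containing $w$ and $B$ the other one. The end $t\in\{x,y\}$ lying in $A$ equals $w$ or is adjacent to $w$, so $d(t,z)\le2$, the other end is at distance at least $D-2$ from $z$, and $H(G_B)\ge\varphi(D-2)=\varphi(D)-1$. Lemma~\ref{lem:cut}(b) gives $K<\frac13+\frac23=1$. It remains to see that the short side $G_A$ is heavy. By Lemma~\ref{lem:frame}(c) and $k\ge2$, the anchor $w$ has a neighbor $v\in R$ other than $z$, and $v\in A$. This $v$ has at least four neighbors, all in $A\cup\{z\}$, and at most one of them is outside $R$, so at least two lie in $R\cap A$. Hence three vertices of $A$ have degree at least $4$ in $G_A$, and $H(G_A)\ge\frac94$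 by Lemma~\ref{lem:count}(a). By \eqref{eq:cut}, $H(G)>\frac94+\varphi(D)-1-1>\varphi(D)$, a contradiction.

So $r\ge7$. A vertex of $R$ has at least six neighbors in $R$, so seven vertices have degree at least $7$, and $H(G)\ge4$ by Lemma~\ref{lem:count}(a). Since $\varphi(7)=\frac{23}6<4$, we get $D\ge8$.
\end{proof}

\section{Linear growth of the degrees}\label{sec:growth}

A constant lower bound on the degrees excludes only bounded diameters, so we need degrees of order $D$. Let $\rho(v)=\min\{d(v,x),d(v,y)\}$, which changes by at most $1$ along an edge, and let $m=\lfloor D/2\rfloor\ge4$. For $2\le j\le m$ put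
\[
V_j=\{v\in V:\rho(v)\ge j\},\qquad g_j=\min_{v\in V_j}d_v ,
\]
and put $g_1=r$. Let $p$ be the vertex at distance $m$ from $x$ on a shortest path from $x$ to $y$. Then $\rho(p)=\min\{m,D-m\}=m$, so the sets $V_j$ are nonempty. Vertices outside $R$ have $\rho\le1$, so $R\supset V_2\supset\dots\supset V_m$ and $7\le g_1\le g_2\le\dots\le g_m$. The quantity $\eta_c$ involves vertices at distance up to two from $z$, so the degree of $z\in V_j$ is compared with $g_{j-2}$.

\begin{lemma}\label{lem:growth}
$g_j\ge g_{j-2}+4$ for $3\le j\le m$.
\end{lemma}

\begin{proof}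
Put $g=g_{j-2}\ge7$ and suppose that $z\in V_j$ has degree $e\le g+3$. Then $e\ge g$. Every neighbor $c$ of $z$ lies in $V_{j-1}\subset R$, so $d_c\ge g_{j-1}\ge g$.

\emph{Type N.} Let $c\in N(z)$. If $j\ge4$, then $N(c)\subset V_{j-2}$ and all neighbors of $c$ have degree at least $g$. If $j=3$, all neighbors of $c$ but at most one lie in $R$ by Lemma~\ref{lem:frame}(b), and these have degree at least $g_1=g$. In both cases $\eta_c>0$ by Lemma~\ref{lem:delete}(c), contradicting (N).

\emph{Type P.} Here $K_A<\frac{2\alpha}{\alpha+g}<2$, while $\omega(C)\ge3$ by Lemma~\ref{lem:frame}(d). This contradicts (P).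

\emph{Type S.} Let $\alpha=|N(z)\cap C_x|$ and $\beta=|N(z)\cap C_y|$. The neighbors of $z$ may have degree less than $e$, and then the bound of Lemma~\ref{lem:cut}(a) exceeds $\frac13$, so the plain cut fails. We cut differently. Let $G_x$ be the subgraph induced by $C_x\cup\{z\}$ with a new leaf $\ell_x$ attached to $z$, and define $G_y$ and $\ell_y$ in the same way. Each new leaf adds $1$ to a distance, which is worth $\frac12$, and its edge is light when $z$ has many neighbors on that side. Since $\rho(z)\ge3$, the vertex $y$ is not adjacent to $z$ and has a neighbor in $C_y$, so $|C_y|\ge2$ and $G_x$ has $n-|C_y|+1<n$ vertices; the same holds for $G_y$. Lemma~\ref{lem:min} for $x,\ell_x$ and for $y,\ell_y$ and identity \eqref{eq:additive} give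
\[
H(G_x)+H(G_y)\ge\varphi(d(x,z)+1)+\varphi(d(z,y)+1)\ge\varphi(D+2)+\tfrac13=\varphi(D)+\tfrac43 .
\]
The degree of $z$ is $\alpha+1$ in $G_x$ and $\beta+1$ in $G_y$, so $H(G)=H(G_x)+H(G_y)-\Theta$, where $\Theta=\frac2{\alpha+2}+\frac2{\beta+2}+S_x+S_y$ with
\[
S_x=\sum_{c\in N(z)\cap C_x}\Big(\frac2{\alpha+1+d_c}-\frac2{e+d_c}\Big),\qquad
S_y=\sum_{c\in N(z)\cap C_y}\Big(\frac2{\beta+1+d_c}-\frac2{e+d_c}\Big).
\]
We show $\Theta<\frac43$, which gives the contradiction $H(G)>\varphi(D)$. (At an inner vertex of a long path, $\Theta=\frac23+\frac23=\frac43$; the gain comes from $e\ge7$.) The estimate uses only $d_c\ge g$, so we may assume $\alpha\le\beta$.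

If $\alpha=1$, then $\beta+1=e$ and $S_y=0$, while $S_x$ is a single term less than $\frac2{2+7}$. Hence $\Theta<\frac23+\frac2{e+1}+\frac29\le\frac23+\frac14+\frac29=\frac{41}{36}<\frac43$.

If $\alpha\ge2$, then $\beta\ge e/2$ and $e\ge7$ give $\beta\ge4$, so $\frac2{\alpha+2}+\frac2{\beta+2}\le\frac12+\frac13=\frac56$. Term by term, $S_x+S_y$ is at most the cost $K$ of the plain cut. With $\tau=g/e\ge g/(g+3)\ge\frac7{10}$, Lemma~\ref{lem:cut}(a) gives
\[
K\le\frac{2}{(1+\tau)(1+2\tau)}\le\frac{2}{\frac{17}{10}\cdot\frac{12}{5}}=\frac{25}{51}<\frac12 .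
\]
So $\Theta<\frac56+\frac12=\frac43$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $g_1\ge7\ge5$ and $g_2\ge7$, so Lemma~\ref{lem:growth} and induction give $g_j\ge2j+3$ for $1\le j\le m$. Put $q=g_{m-1}\ge2m+1$. The vertex $p$ and all its neighbors lie in $V_{m-1}$, which is defined because $m-1\ge2$, so they have degree at least $q$. As $d_p\ge q$, these are at least $q+1$ vertices. Lemma~\ref{lem:count}(a) gives $H(G)\ge\frac{q+1}2\ge m+1$. On the other hand, $D\le2m+1$ gives $\varphi(D)\le m+\frac56<m+1$. This contradicts $H(G)\le\varphi(D)$, so no counterexample exists. Every connected graph of order at least $2$ is therefore either a path with at least three vertices, for which $H=\varphi(D)$ by \eqref{eq:path}, or satisfies $H>\varphi(D)$.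
\end{proof}

\begin{thebibliography}{9}

\bibitem{AI}
A.~Abdolghafourian and Mohammad A.~Iranmanesh,
\emph{The minimum harmonic index for bicyclic graphs with given diameter},
arXiv:2011.05752 (2020).

\end{thebibliography}
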